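\title{Automorphism invariants in the tensor cube of the first cohomology of a curve}

\begin{abstract}
Let $X$ be a smooth projective complex curve of genus $g\ge 2$. If $X$ is hyperelliptic, then $H^1(X)^{\otimes 3}$ has no nonzero vector invariant under $\mathrm{Aut}(X)$. We show that a non-hyperelliptic curve with this property has genus at most $166$, that it is a Galois cover of $\mathbb{P}^1$ with at most five branch points, and that five branch points occur only for Humbert curves of genus $5$. Hence families of such curves have at most two moduli, and two moduli are attained. For $g\ge 766$, the weaker condition that $\Lambda^3H^1(X)$ has no nonzero invariants already forces $X$ to be hyperelliptic. The main tool is a Cauchy--Schwarz inequality for the operators by which automorphisms act on $H^1(X)$.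
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{curve} is a smooth projective curve over $\mathbb{C}$ of genus $g\ge 2$, and $H^1(X)=H^1(X,\mathbb{C})$ is its first Betti cohomology, of dimension $2g$. The group $\mathrm{Aut}(X)$ is finite. It acts on $H^1(X)$, hence diagonally on $H^1(X)^{\otimes3}$, which is a K\"unneth summand of $H^3(X\times X\times X)$. We study the condition
\begin{equation}\label{eq:van}
\big(H^1(X)^{\otimes 3}\big)^{\mathrm{Aut}(X)}=0 .
\end{equation}
Every hyperelliptic curve satisfies \eqref{eq:van}: the hyperelliptic involution has quotient $\mathbb{P}^1$, so it acts as $-1$ on $H^1(X)$ and as $(-1)^3=-1$ on the tensor cube. How often does \eqref{eq:van} hold for another reason? Let $\mathcal{M}_g$ be the moduli stack of curves of genus $g$. The problem, posed by Qiu and Zhang \cite{QZ}, is to prove or disprove the following two statements.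
\begin{itemize}
\item[(a)] There are non-hyperelliptic curves of arbitrarily large genus that satisfy \eqref{eq:van}.
\item[(b)] For every integer $d$ there are an integer $g$ and a connected smooth family $\mathcal{X}\to\mathcal{B}$ of curves of genus $g$ such that the image of $\mathcal{B}$ in $\mathcal{M}_g$ has dimension at least $d$, and every fiber $X_b$, $b\in\mathcal{B}(\mathbb{C})$, is non-hyperelliptic and satisfies \eqref{eq:van}.
\end{itemize}
The dimension of the image is that of the Zariski closure of the set of points $[X_b]$ in the coarse moduli space $M_g$, which has dimension $3g-3$.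

\subsection*{What one might expect}
Write $V=H^1(X)$. The cup product is a symplectic form on $V$ preserved by all automorphisms, and its dual is a nonzero invariant $\omega\in\Lambda^2V\subset V^{\otimes2}$. So even tensor powers of $V$ always have invariants, and an invariant in $V^{\otimes k}$ gives one in $V^{\otimes(k+2)}$. The vanishing conditions for $k=1,3,5,\dots$ are therefore increasingly strong.

For $k=1$ the condition says that $X/\mathrm{Aut}(X)$ has genus $0$, and the analogs of (a) and (b) hold. Indeed, let $\Phi(x,y)$ be a binary form of degree $N\ge4$ with distinct roots. The plane curve $z^N=\Phi(x,y)$ is smooth, its canonical bundle $\mathcal{O}(N-3)$ is very ample, so it is not hyperelliptic, and its quotient by $z\mapsto e^{2\pi i/N}z$ is $\mathbb{P}^1$, branched at the $N$ roots of $\Phi$. These curves have $N-3$ moduli, by the finiteness argument of Section~\ref{sec:families}.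

For $k=3$, consider an abelian subgroup $G\subset\mathrm{Aut}(X)$. Then $V$ is a sum of characters of $G$, and $(V^{\otimes3})^G=0$ if and only if no three characters occurring in $V$, repetitions allowed, have trivial product. For $|G|=2$ the trivial character is excluded, so the generator acts as $-1$ and $X$ is hyperelliptic. For $|G|=3$ every character has trivial cube, so there are always invariants. For $G\cong(\mathbb{Z}/2)^2$ the three nontrivial characters have trivial product, so at most two of them occur; an element outside their kernels acts as $-1$, and $X$ is again hyperelliptic. Larger groups do give non-hyperelliptic solutions: $(\mathbb{Z}/2)^4$ in genus $5$ and $PSL_2(8)$ in genus $7$ (Section~\ref{sec:examples}). One might guess that the supply grows with the genus, as it does for $k=1$. It does not.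

\subsection*{Results}
Both statements are false.

\begin{theorem}\label{thm:genus}
Let $X$ be a non-hyperelliptic curve of genus $g$ that satisfies \eqref{eq:van}. Then $g\le166$. Consequently a curve of genus $g\ge167$ satisfies \eqref{eq:van} if and only if it is hyperelliptic.
\end{theorem}

This disproves (a). It also disproves (b): a family as in (b) has $g\le166$, so its image has dimension at most $3\cdot166-3=495$. The optimal bound in Theorem~\ref{thm:genus} lies between $7$ and $166$ (Example~\ref{ex:macbeath}). For (b) we determine the exact range of $d$. For distinct $a_1,\dots,a_5\in\mathbb{C}$ let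
\begin{equation}\label{eq:humbert}
X_a=\Big\{\sum_{i=1}^5x_i^2=\sum_{i=1}^5a_ix_i^2=\sum_{i=1}^5a_i^2x_i^2=0\Big\}\subset\mathbb{P}^4 .
\end{equation}
A curve isomorphic to some $X_a$ is called a \emph{Humbert curve}.

\begin{theorem}\label{thm:families}
\begin{itemize}
\item[(i)] Let $X$ be a non-hyperelliptic curve that satisfies \eqref{eq:van}. Then $X/\mathrm{Aut}(X)\cong\mathbb{P}^1$, and $X\to X/\mathrm{Aut}(X)$ has at most five branch points. If it has exactly five, then $X$ is a Humbert curve.
\item[(ii)] Every Humbert curve is non-hyperelliptic of genus $5$ and satisfies \eqref{eq:van}. Humbert curves form a $2$-dimensional family.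
\item[(iii)] For an integer $d$, a family as in {\rm(b)} exists if and only if $d\le2$.
\end{itemize}
\end{theorem}

The exterior cube $\Lambda^3V$ is a subrepresentation of $V^{\otimes3}$, so vanishing of its invariants is a weaker hypothesis than \eqref{eq:van}. In large genus it has the same consequence.

\begin{theorem}\label{thm:wedge}
Let $X$ be a curve of genus $g\ge766$ with $(\Lambda^3H^1(X))^{\mathrm{Aut}(X)}=0$. Then $X$ is hyperelliptic.
\end{theorem}

\subsection*{Outline}
Section~\ref{sec:moments} turns \eqref{eq:van} into an identity between fixed point counts: the nontrivial automorphisms, at most $84(g-1)$ in number, must cancel the contribution $(2g)^3$ of the identity. Section~\ref{sec:examples} shows two curves where this happens. The inequality of Section~\ref{sec:cs} implies that in large genus a single automorphism must have almost $2g$ fixed points, and Section~\ref{sec:central} shows that such an automorphism is a central involution. The genus $h$ of its quotient then controls the whole group, and all values $h\ge1$ are excluded in large genus (Section~\ref{sec:genus}).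 Sections~\ref{sec:branch} and~\ref{sec:families} prove Theorem~\ref{thm:families}, and Section~\ref{sec:wedge} proves Theorem~\ref{thm:wedge}.

\section{Fixed points and moments of the character}\label{sec:moments}

Let $X$ be a curve of genus $g$ and $G\subset\mathrm{Aut}(X)$ a subgroup of order $n$. In the proofs of the theorems $G=\mathrm{Aut}(X)$; in examples $G$ may be smaller, which suffices because $(V^{\otimes3})^G=0$ implies \eqref{eq:van}. Let $\rho(\gamma)=(\gamma^{-1})^*$ be the action on $V=H^1(X)$ and $\chi$ its character. We use the following standard facts.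

\begin{itemize}
\item[(F1)] \emph{Quotients.} The quotient $X/G$ is a compact Riemann surface, and pullback identifies $H^1(X/G)$ with $V^G$; so $\dim V^G$ is twice the genus of $X/G$. If $N$ is normal in $G$, then $G/N$ acts faithfully on $X/N$, with quotient $X/G$.
\item[(F2)] \emph{Riemann--Hurwitz.} Stabilizers of points are cyclic. Let $X/G$ have genus $h$ and branch points $b_1,\dots,b_r$. Over $b_i$ lie $n/m_i$ points, which form one orbit and have stabilizers of order $m_i\ge2$, and
\[2g-2=n(2h-2)+n\sum_{i=1}^r\Big(1-\frac1{m_i}\Big).\]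
\item[(F3)] \emph{Lefschetz.} An automorphism $\gamma\ne1$ of finite order of a compact Riemann surface $Y$ of any genus has a finite number $F(\gamma)$ of fixed points, and its trace on $H^1(Y)$ is $2-F(\gamma)$.
\item[(F4)] \emph{Hurwitz.} A curve of genus $g\ge2$ has at most $84(g-1)$ automorphisms.
\item[(F5)] \emph{Hyperelliptic curves.} A curve is hyperelliptic if and only if it has an involution with quotient of genus $0$, and if and only if its canonical bundle is not very ample. Curves of genus $2$ are hyperelliptic.
\item[(F6)] \emph{Genus one.} Every automorphism of $E=\mathbb{C}/\Lambda$ has the form $q(y)=\zeta y+\beta$, where the \emph{linear part} $\zeta$ is a root of unity of order $e\in\{1,2,3,4,6\}$ with $\zeta\Lambda=\Lambda$. The map $q\mapsto\zeta$ is a homomorphism onto a cyclic group of order at most $6$, with kernel the translations. A translation $q\ne1$ has no fixed point. For $\zeta\neq1$ the equation $(1-\zeta)y=\beta$ has $|1-\zeta|^2$ solutions, that is, $4,3,2,1$ for $e=2,3,4,6$.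
\item[(F7)] \emph{Monodromy.} Suppose $X/G=\mathbb{P}^1$ and put $U=\mathbb{P}^1\setminus\{b_1,\dots,b_r\}$. The group $\pi_1(U)$ is generated by loops $\ell_i$ around the $b_i$ with the single relation $\ell_1\cdots\ell_r=1$. The cover defines a surjection $\phi\colon\pi_1(U)\to G$, and $c_i=\phi(\ell_i)$ generates the stabilizer of a point over $b_i$. By the Riemann existence theorem, every surjection with all $\phi(\ell_i)\ne1$ arises from such a cover, and $\ker\phi$ determines $X$ up to isomorphism.
\end{itemize}

For $\gamma\ne1$ in $G$ put $f(\gamma)=F(\gamma)-2$. Then $f(\gamma)\ge-2$, and $\chi(\gamma)=-f(\gamma)$ by (F3), while $\chi(1)=2g$. The character of $V^{\otimes k}$ is $\chi^k$, so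
\begin{equation}\label{eq:moment}
n\dim(V^{\otimes k})^G=\sum_{\gamma\in G}\chi(\gamma)^k=(2g)^k+\sum_{\gamma\ne1}\big(-f(\gamma)\big)^k .
\end{equation}
For odd $k$ only the elements with more than two fixed points contribute negatively. We therefore set
\[A=\{\gamma\ne1: f(\gamma)>0\},\qquad S_k=\sum_{a\in A}f(a)^k,\qquad \mu=\max_{a\in A}f(a),\qquad D=\sum_{\gamma\ne1,\ f(\gamma)<0}|f(\gamma)| .\]

\begin{lemma}\label{lem:moments}
\begin{itemize}
\item[(i)] If $V^G=0$, then $X/G\cong\mathbb{P}^1$, $A\ne\emptyset$, $\sum_{\gamma\in G}|\chi(\gamma)|=2S_1$, and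
\begin{equation}\label{eq:first}
S_1=2g+D\le 2g+2(n-1-|A|).
\end{equation}
\item[(ii)] We have $(V^{\otimes3})^G=0$ if and only if
\begin{equation}\label{eq:third}
\sum_{\gamma\ne1}f(\gamma)^3=8g^3 .
\end{equation}
In that case $V^G=0$ and $S_3\ge8g^3$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The quotient has genus $0$ by (F1). By \eqref{eq:moment} with $k=1$ we have $S_1-D=\sum_{\gamma\ne1}f(\gamma)=2g>0$, so $A\ne\emptyset$. The sum $D$ has at most $n-1-|A|$ terms, each at most $2$. Finally $\sum_\gamma|\chi(\gamma)|=2g+S_1+D=2S_1$.

(ii) The equivalence is \eqref{eq:moment} with $k=3$. If $0\ne v\in V^G$, then $v\otimes v\otimes v$ is a nonzero invariant. Omitting the terms with $f\le0$ from \eqref{eq:third} gives $S_3\ge8g^3$.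
\end{proof}

So $S_1<170g$ by \eqref{eq:first} and (F4), while $S_3$ is at least cubic in $g$. The direct comparison $8g^3\le S_3\le\mu^2S_1<170\,g\mu^2$ gives $\mu>g/5$. This is too weak to identify an element with $f=\mu$: an automorphism of order $3$ is only constrained by $f\le g$ (Lemma~\ref{lem:fixed}). Section~\ref{sec:cs} improves the estimate to $\mu\ge2g-168$.

\section{Two non-hyperelliptic examples}\label{sec:examples}

\subsection*{Humbert curves}
Let $\sigma_i$ be the automorphism of $\mathbb{P}^4$ that changes the sign of $x_i$. The $\sigma_i$ preserve $X_a$ and generate $\Gamma=\{\pm1\}^5/\{\pm1\}\cong(\mathbb{Z}/2)^4$. Since $\sigma_1\cdots\sigma_5=1$, the fifteen nontrivial elements of $\Gamma$ are the five $\sigma_i$ and the ten $\sigma_i\sigma_j$, $i<j$.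

\begin{proposition}\label{prop:humbert}
\begin{itemize}
\item[(i)] $X_a$ is a non-hyperelliptic curve of genus $5$.
\item[(ii)] $F(\sigma_i)=8$, $F(\sigma_i\sigma_j)=0$, and $(H^1(X_a)^{\otimes3})^{\Gamma}=0$. Hence $X_a$ satisfies \eqref{eq:van}.
\item[(iii)] $X_a/\Gamma\cong\mathbb{P}^1$, with branch points $a_1,\dots,a_5$.
\item[(iv)] Let $X$ be a curve and $G\subset\mathrm{Aut}(X)$ with $G\cong(\mathbb{Z}/2)^4$ and $X/G\cong\mathbb{P}^1$. If $X\to\mathbb{P}^1$ has exactly five branch points $a_1,\dots,a_5\in\mathbb{C}$, then $X\cong X_a$.
\end{itemize}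
\end{proposition}

\begin{proof}
(i) In the variables $y_i=x_i^2$ the equations \eqref{eq:humbert} are linear, with columns $v_i=(1,a_i,a_i^2)$, and any three $v_i$ are independent by Vandermonde's determinant. If two coordinates of a solution vanish, the other three $y_i$ solve an invertible homogeneous $3\times3$ system and vanish too. So a point of $X_a$ has at most one zero coordinate. The Jacobian matrix has columns $2x_iv_i$, hence rank $3$ at every point. Thus $X_a$ is a smooth complete intersection of three quadrics in $\mathbb{P}^4$, of dimension $1$ and degree $8$, and it is connected, like every complete intersection of positive dimension in projective space. By adjunction $K=\mathcal{O}(2+2+2-5)=\mathcal{O}(1)$. So $2g-2=8$, and $K$ is very ample; apply (F5).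

(ii) A point of $\mathbb{P}^4$ fixed by $\sigma_i\sigma_j$ has $x_i=x_j=0$ or has the other three coordinates zero; no such point lies on $X_a$. A point of $X_a$ fixed by $\sigma_i$ has $x_i=0$, because the other four coordinates cannot all vanish. Then $(y_j)_{j\ne i}$ solves three independent equations in four unknowns, so it is a unique point of $\mathbb{P}^3$, with all coordinates nonzero. Choosing square roots up to a common sign gives $2^4/2=8$ points. Hence $f(\sigma_i)=6$, $f(\sigma_i\sigma_j)=-2$, and
\[\sum_{\gamma\ne1}f(\gamma)^3=5\cdot216-10\cdot8=1000=8\cdot5^3 .\]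
Lemma~\ref{lem:moments}(ii) applies.

(iii) The map $x\mapsto(x_i^2)$ sends $X_a$ onto the line $L=\{\sum_iy_iv_i=0\}\subset\mathbb{P}^4$, and its fibers are the $\Gamma$-orbits, so $X_a/\Gamma\cong L$. Put $w_i=\prod_{j\ne i}(a_i-a_j)^{-1}$. By Lagrange interpolation, $\sum_iw_i\,\pi(a_i)$ is the coefficient of $s^4$ in $\pi(s)$ for every polynomial $\pi$ of degree at most $4$. Taking $\pi(s)=s^j(t-s)$ with $j=0,1,2$ shows that $y_i=(t-a_i)w_i$ lies on $L$. The vectors $(w_i)$ and $(a_iw_i)$ are independent, so $t$ is a coordinate on $L$, with $t=\infty$ at the point $(w_i)$. By (ii) the branch points are the points where some $y_i$ vanishes, that is, $t=a_i$.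

(iv) Let $U=\mathbb{P}^1\setminus\{a_1,\dots,a_5\}$. By (F7), $\pi_1(U)$ is free of rank $4$, so its quotient by the subgroup $\Pi$ generated by all squares is $(\mathbb{Z}/2)^4$. A surjection from $\pi_1(U)$ onto a group isomorphic to $(\mathbb{Z}/2)^4$ kills $\Pi$, so its kernel is exactly $\Pi$. Thus $X$ and $X_a$ have the same kernel in (F7).
\end{proof}

\begin{remark}\label{rem:characters}
The characters of $\Gamma$ explain the vanishing. Define $\varepsilon_i(\sigma_i)=1$ and $\varepsilon_i(\sigma_j)=-1$ for $j\ne i$; this respects the relation $\sigma_1\cdots\sigma_5=1$. The function $2\sum_i\varepsilon_i$ takes the values $10$, $-6$, $2$ at $1$, $\sigma_j$, $\sigma_j\sigma_k$, so it equals $\chi$. A product $\varepsilon_i\varepsilon_j\varepsilon_k$ is $-1$ at $\sigma_l$ for $l\notin\{i,j,k\}$, so it is never trivial. On the other hand $\varepsilon_1\cdots\varepsilon_5=1$, so $(V^{\otimes5})^\Gamma\ne0$: the group $\Gamma$ imitates a hyperelliptic involution in degree $3$ but not in degree $5$.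
\end{remark}

\subsection*{A curve of genus seven}

\begin{example}\label{ex:macbeath}
The Macbeath curve \cite{Macbeath} has $g=7$ and automorphism group $G=PSL_2(8)$ of order $504$, with quotient $\mathbb{P}^1$ and ramification indices $2,3,7$. By (F2) there are $252$, $168$, $72$ points with stabilizers of order $2$, $3$, $7$. The group has $63$ involutions, $56$ elements of order $3$ in $28$ conjugate subgroups, $216$ elements of order $7$ in $36$ conjugate subgroups, and $168$ elements of order $9$. The involutions are conjugate: each is conjugate to a unipotent upper triangular matrix, whose off-diagonal entry is multiplied by $t^2$ under conjugation by $\mathrm{diag}(t,t^{-1})$, and every element of $\mathbb{F}_8^\times$ is a square. Conjugate subgroups fix equally many points, so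
\[\begin{array}{c|cccc}
\text{order} & 2 & 3 & 7 & 9\\ \hline
\text{number of elements} & 63 & 56 & 216 & 168\\
F & 252/63=4 & 168/28=6 & 72/36=2 & 0\\
f & 2 & 4 & 0 & -2
\end{array}\]
and $\sum_{\gamma\ne1}f^3=63\cdot8+56\cdot64-168\cdot8=2744=8\cdot7^3$. Thus \eqref{eq:van} holds. A hyperelliptic involution would have $2g+2=16$ fixed points by (F2), so the curve is not hyperelliptic.
\end{example}

\section{A Cauchy--Schwarz inequality}\label{sec:cs}

The estimate $S_3\le\mu^2S_1$ treats the numbers $f(a)$ as independent. They are not: if $a$ and $b$ both act almost as $-1$ on $V$, then $a^{-1}b$ acts almost as $+1$, and (F3) forbids this, because $\chi(a^{-1}b)\le2$ for $a\ne b$. To make this quantitative, choose a $G$-invariant Hermitian inner product on $V$, so that each $\rho(\gamma)$ is unitary, and equip $\mathrm{End}(V)$ with $\langle\alpha,\beta\rangle=\mathrm{tr}(\alpha^*\beta)$. Then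
\begin{equation}\label{eq:gram}
\langle\rho(a),\rho(b)\rangle=\chi(a^{-1}b)=\begin{cases}2g & \text{if } a=b,\\ 2-F(a^{-1}b)\le2 & \text{if } a\ne b,\end{cases}
\qquad \langle\rho(1),\rho(a)\rangle=-f(a)\quad(a\ne1).
\end{equation}
So the vectors $\rho(a)$, $a\in A$, have length $\sqrt{2g}$, make obtuse angles with $\rho(1)$, and make angles with one another that are obtuse or nearly right. Few such vectors can be close to $-\rho(1)$.

Consider first the case where $A$ has $k$ elements, all with $f=\mu$. Put $w=\sum_{a\in A}\rho(a)$. By \eqref{eq:gram}, $\langle\rho(1),w\rangle=-k\mu$ and $\|w\|^2\le2gk+2k(k-1)$. The Cauchy--Schwarz inequality gives $k^2\mu^2\le2g\big(2gk+2k(k-1)\big)$, that is,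
\[k\mu^2\le4g(g-1)+4gk .\]
Multiplying by $\mu$ gives $S_3\le4g(g-1)\mu+4gS_1$: the factor $\mu^2$ in front of $S_1$ has been replaced by $4g$, at the cost of one term linear in $\mu$. For a hyperelliptic curve and $G$ of order $2$ generated by the hyperelliptic involution, $k=1$, $\mu=2g$, $w=-\rho(1)$, and both sides of the displayed inequality equal $4g^2$. For a Humbert curve and $G=\Gamma$ we have $g=5$, $k=5$, $\mu=6$, and both sides equal $180$; here $w=-3\rho(1)$, since $\sum_j\varepsilon_i(\sigma_j)=1-4$ for each $i$.

In general we want the pairing with $\rho(1)$ to produce $S_3$, and this dictates the weights $f(a)^2$.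

\begin{lemma}\label{lem:cs}
If $A\ne\emptyset$, then $S_3\le4g(g-1)\mu+4gS_1$.
\end{lemma}

\begin{proof}
Let $w=\sum_{a\in A}f(a)^2\rho(a)$. By \eqref{eq:gram}, $\langle\rho(1),w\rangle=-S_3$. Since the weights are nonnegative,
\[\|w\|^2\le2g\sum_af(a)^4+2\sum_{a\ne b}f(a)^2f(b)^2=(2g-2)S_4+2S_2^2 .\]
We have $S_4\le\mu S_3$, and $S_2^2\le S_1S_3$ by the Cauchy--Schwarz inequality for the sequences $f^{1/2}$ and $f^{3/2}$. Therefore
\[S_3^2\le\|\rho(1)\|^2\|w\|^2\le2g\big((2g-2)\mu+2S_1\big)S_3 ,\]
and $S_3>0$.
\end{proof}

\begin{corollary}\label{cor:key}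
If $(V^{\otimes3})^G=0$, then
\begin{equation}\label{eq:key}
(g-1)\mu+S_1\ge2g^2 .
\end{equation}
\end{corollary}

\begin{proof}
Combine $S_3\ge8g^3$ with Lemma~\ref{lem:cs} and divide by $4g$.
\end{proof}

Inserting $S_1\le2g+168(g-1)$, from \eqref{eq:first} and (F4), into \eqref{eq:key} gives $(g-1)\mu\ge(g-1)(2g-168)$. This is the estimate $\mu\ge2g-168$.

\section{Automorphisms with many fixed points}\label{sec:central}

We now identify an element with $f=\mu$ when $\mu$ is large.

\begin{lemma}\label{lem:fixed}
\begin{itemize}
\item[(i)] If $\gamma\in G$ has order $m\ge2$, then $f(\gamma)\le2g/(m-1)$. In particular $f(\gamma)\le g$ if $m\ge3$.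
\item[(ii)] If $z$ is an involution and $X/\langle z\rangle$ has genus $h$, then $f(z)=2g-4h$.
\item[(iii)] If $z\ne z'$ are involutions whose quotients have the same genus $h$, then $X/\langle zz'\rangle$ has genus at least $g-2h$, and $g\le4h+1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Apply (F2) to $\langle\gamma\rangle$. Each fixed point of $\gamma$ lies alone over a branch point of index $m$ and contributes $m-1$. So $2g-2\ge-2m+(m-1)F(\gamma)$, which is $(m-1)(F(\gamma)-2)\le2g$.

(ii) By (F2), $2g-2=2(2h-2)+F(z)$.

(iii) By (F1) the $(-1)$-eigenspaces of $z$ and $z'$ have dimension $2g-2h$, so their intersection has dimension at least $2(2g-2h)-2g=2g-4h$. The element $zz'\ne1$ acts trivially on it, so the genus $h'$ of $X/\langle zz'\rangle$ is at least $g-2h$. Let $m\ge2$ be the order of $zz'$. If $h'=0$, then $g\le2h$. If $h'\ge1$, then (F2) gives $2g-2\ge m(2h'-2)\ge4h'-4\ge4g-8h-4$, so $g\le4h+1$.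
\end{proof}

\begin{corollary}\label{cor:central}
Suppose $A\neq\emptyset$ and $\mu>g+1$, and let $z\in A$ have $f(z)=\mu$. Then $z$ is a central involution of $G$, and $\mu=2g-4h$, where $h$ is the genus of $X/\langle z\rangle$. If $h\ge2$, then $n\le168(h-1)$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:fixed}(i), (ii), $z$ is an involution with $2g-4h=\mu>g+1$, so $g>4h+1$. A conjugate of $z$ in $G$ is an involution whose quotient has genus $h$, so it equals $z$ by Lemma~\ref{lem:fixed}(iii). The group $G/\langle z\rangle$ acts faithfully on $X/\langle z\rangle$ by (F1), and (F4) bounds its order by $84(h-1)$ if $h\ge2$.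
\end{proof}

The inequality $g\le4h+1$ is an equality for the five involutions $\sigma_i$ of a Humbert curve, where $g=5$, $h=1$ and $f(\sigma_i)=6=g+1$.

If $h=0$, the curve is hyperelliptic. If $h\ge2$, the group is bounded in terms of $h$. The case $h=1$ needs a separate treatment, because a curve of genus one has finite groups of translations of every order. The substitute for Hurwitz's bound is that translations permute the branch points freely and that lifts of automorphisms of $E$ have few fixed points. We call the following situation the \emph{bielliptic setting}: $z\in G$ is a central involution, $E=X/\langle z\rangle$ has genus $1$, $Q=G/\langle z\rangle$ acts on $E$, $T\subset Q$ is the subgroup of translations, $B\subset E$ is the branch set of $X\to E$, and $F_E(q)$ is the number of fixed points on $E$ of $q\in Q$, $q\ne1$.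

\begin{lemma}\label{lem:biell}
In the bielliptic setting:
\begin{itemize}
\item[(i)] $|B|=2g-2$ and $|T|\le2g-2$. For each $\zeta$, at most $|T|$ elements of $Q$ have linear part $\zeta$.
\item[(ii)] Let $\gamma\in G\setminus\{1,z\}$ have image $q$. Then $F(\gamma)+F(\gamma z)=2F_E(q)$. If all fixed points of $q$ lie in $B$, then $F(\gamma)=F_E(q)$. If a fixed point of $q$ lies outside $B$, then $\gamma^2\ne z$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $|B|=F(z)=2g-2>0$ by Lemma~\ref{lem:fixed}(ii). Since $z$ is central, $G$ permutes its fixed points, so $B$ is $Q$-stable. As $T$ acts freely on $E$, an orbit of $T$ in $B$ has $|T|$ points. The elements of $Q$ with a given linear part form a coset of $T$ or the empty set.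

(ii) Fixed points of $\gamma$ and of $\gamma z$ lie over fixed points $y$ of $q$. If $y\in B$, its unique preimage is fixed by both $\gamma$ and $\gamma z$. If $y\notin B$, then $z$ swaps the two preimages, so one of $\gamma,\gamma z$ fixes both and the other swaps them. In either case $y$ contributes $2$ to $F(\gamma)+F(\gamma z)$, and in the first case it contributes $1$ to $F(\gamma)$. In the second case $\gamma^2=(\gamma z)^2$ fixes the preimages of $y$, while $z$ does not.
\end{proof}

\begin{lemma}\label{lem:biell3}
In the bielliptic setting, suppose $(V^{\otimes3})^G=0$. Then $|T|\le n/4$ and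
\[48(g-1)^2+16\le320\,|T| .\]
\end{lemma}

\begin{proof}
The quotient $E/Q=X/G$ has genus $0$ by Lemma~\ref{lem:moments}, while $E/T$ has genus $1$. So $T\ne Q$ and $n=2|Q|\ge4|T|$.

Since $f(z)=2g-4$, identity \eqref{eq:third} says that the elements other than $1$ and $z$ must supply
\[\sum_{\gamma\ne1,z}f(\gamma)^3=(2g)^3-(2g-4)^3=8\big(g^3-(g-2)^3\big)=48(g-1)^2+16 .\]
Group them into pairs $\{\gamma,\gamma z\}$ over $q\ne1$. Put $\alpha=f(\gamma)$, $\beta=f(\gamma z)$ and $s=\alpha+\beta=2F_E(q)-4$, using Lemma~\ref{lem:biell}(ii). Then
\[\alpha^3+\beta^3=\tfrac14\,s\,\big(s^2+3(\alpha-\beta)^2\big),\qquad|\alpha-\beta|\le s+4,\]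
the bound because $\alpha,\beta\ge-2$. By (F6), $s=-4,4,2,0,-2$ when the linear part has order $1,2,3,4,6$. For $s\le0$ the pair contributes at most $0$. For $s=4$ it contributes at most $16+3\cdot64=208$, and for $s=2$ at most $\frac12(4+3\cdot36)=56$. There is one root of unity of order $2$ and there are two of order $3$, so by Lemma~\ref{lem:biell}(i) the sum is at most $(208+2\cdot56)|T|=320|T|$.
\end{proof}

\section{The genus bound}\label{sec:genus}

\begin{proof}[Proof of Theorem~\ref{thm:genus}]
Let $G=\mathrm{Aut}(X)$, with $X$ non-hyperelliptic and $(V^{\otimes3})^G=0$.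

\emph{Case $\mu\le g+1$.} No single element dominates, so \eqref{eq:key} forces $S_1$, and with it $n$, to be quadratic in $g$. Precisely, $S_1\ge2g^2-(g-1)(g+1)=g^2+1$. Since $S_1\le|A|\mu$, we get $|A|\ge(g^2+1)/(g+1)>g-1$, so $|A|\ge g$. Now \eqref{eq:first} gives $g^2+1\le2g+2(n-1-g)=2n-2$. With $p=g-1$ and (F4) this reads $p^2+2p+4\le2n\le168p$, or $p(p-166)+4\le0$. Hence $p\le165$ and $g\le166$.

\emph{Case $\mu>g+1$.} Let $z$ and $h$ be as in Corollary~\ref{cor:central}. Since $X$ is not hyperelliptic, $h\ge1$; this is the only use of that hypothesis. If $h\ge2$, then $n\le168(h-1)$, and \eqref{eq:key} and \eqref{eq:first} with $|A|\ge1$ give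
\[2g^2\le(g-1)(2g-4h)+2g+2(n-2)\le2g^2-4h(g-1)+336(h-1)-4 .\]
So $4h(g-1)<336h$ and $g\le84$. If $h=1$, Lemmas~\ref{lem:biell3} and~\ref{lem:biell}(i) give $48(g-1)^2<640(g-1)$, so $g\le14$.
\end{proof}

\section{At most five branch points}\label{sec:branch}

In this section $X$ is non-hyperelliptic, so $g\ge3$, and $G=\mathrm{Aut}(X)$ satisfies $(V^{\otimes3})^G=0$. By Lemma~\ref{lem:moments}, $X/G\cong\mathbb{P}^1$. Let $r$ be the number of branch points and $m_1,\dots,m_r$ the ramification indices. By (F2),
\begin{equation}\label{eq:rh}
2g-2=n\Big(r-2-\sum_{i=1}^r\frac1{m_i}\Big)\ge\frac{n(r-4)}2 ,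
\end{equation}
with equality if and only if all $m_i=2$. Many branch points thus force a small group, and we oppose to this a lower bound for $n$.

\begin{lemma}\label{lem:lower}
We have $|A|\ge4$. Moreover $n\ge2g+3$ if $g\ge4$, and $n\ge8$ if $g=3$.
\end{lemma}

\begin{proof}
Since $X$ is not hyperelliptic, involutions have $f=2g-4h\le2g-4$. Elements of order at least $3$ have $f\le g$. Let $g\ge4$. Then $\mu\le2g-4$, and \eqref{eq:key} gives $S_1\ge2g^2-(g-1)(2g-4)=6g-4>3(2g-4)\ge3\mu$, so $|A|\ge4$. By \eqref{eq:first}, $2(n-1-|A|)\ge S_1-2g\ge4g-4$, so $n\ge2g-1+|A|\ge2g+3$. Let $g=3$. Then $\mu\le3$ and $S_1\ge18-6=12$, so $|A|\ge4$, and $2(n-1-|A|)\ge6$ gives $n\ge8$.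
\end{proof}

Without the hypothesis that $X$ is non-hyperelliptic the lemma fails: $G$ of order $2$ and $r=2g+2$ are then compatible with all identities of Section~\ref{sec:moments}.

\begin{proposition}\label{prop:five}
We have $3\le r\le5$. If $r=5$, then $g=5$ and $G\cong(\mathbb{Z}/2)^4$.
\end{proposition}

\begin{proof}
For $r\le2$ the middle term of \eqref{eq:rh} is negative, which is impossible. For $r\ge6$ we get $n\le2g-2$, contradicting Lemma~\ref{lem:lower}. Let $r=5$. Then \eqref{eq:rh} gives $n\le4(g-1)$. This replaces Hurwitz's constant $84$ by $4$, so the argument of Section~\ref{sec:genus} leaves only a few genera, which we then treat with the exact identity \eqref{eq:third}.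

\emph{Step 1: $g\le7$.} Suppose $g\ge8$. By \eqref{eq:first} and $|A|\ge4$ we have $S_1\le2g+2(n-5)\le10g-18$, so \eqref{eq:key} gives
\[\mu\ge\frac{2g^2-10g+18}{g-1}=2g-\frac{8g-18}{g-1}.\]
The middle term exceeds $g+1$ because $g^2-10g+19=(g-5)^2-6>0$. Corollary~\ref{cor:central} gives a central involution with $4h=2g-\mu\le(8g-18)/(g-1)<8$, so $h=1$. Lemma~\ref{lem:biell3} with $|T|\le n/4\le g-1$ gives $48(g-1)^2<320(g-1)$, so $g\le7$, a contradiction.

\emph{Step 2: the indices are $(2,2,2,2,2)$ or $(2,2,2,2,3)$.} If $g=3$, then $8\le n\le4(g-1)=8$, so equality holds in \eqref{eq:rh} and all $m_i=2$. If $4\le g\le7$, then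
\[3-\sum_i\frac1{m_i}=\frac{2g-2}n\le\frac{2g-2}{2g+3}=1-\frac5{2g+3}\le\frac{12}{17},\]
so $\sum_i1/m_i\ge39/17$. If one index is at least $4$, the sum is at most $9/4<39/17$. If two indices are at least $3$, it is at most $13/6<39/17$.

\emph{Step 3: $(2,2,2,2,3)$ does not occur.} Here $g\ge4$ and \eqref{eq:rh} reads $n=3(g-1)$. From $n\ge2g+3$ we get $g\ge6$, and $n$ is even, so $g=7$ and $n=18$. Then $S_1\le14+2(18-5)=40$, and \eqref{eq:key} gives $6\mu\ge98-40$, so $\mu\ge10>g+1$. Corollary~\ref{cor:central} gives a central involution with $14-4h\ge10$, so $h=1$. By Lemma~\ref{lem:biell3}, $|T|\le4$ and $48\cdot36+16=1744\le320\cdot4=1280$, which is false.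

\emph{Step 4: all $m_i=2$ forces $g=5$.} Put $p=g-1\in\{2,\dots,6\}$. Now $n=4p$, each branch point has $2p$ preimages, and the stabilizer of such a preimage $x$ is generated by an involution $z_x$. Only these involutions have fixed points. For $\gamma\ne1$ put $u(\gamma)=F(\gamma)/2$, so that $f=2(u-1)$. For an involution with fixed points, $u=p+2-2h$ with $h\ge1$ by Lemma~\ref{lem:fixed}(ii), so
\[1\le u\le p,\qquad u\equiv p\pmod 2 .\]
The elements $z_x$ with $x$ over $b_i$ are conjugate; let $u_i$ be their common value of $u$. To remove the elements without fixed points from \eqref{eq:third}, add $8$ to each term: $f^3+8=8\big((u-1)^3+1\big)=8u(u^2-3u+3)$. Thus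
\[\sum_{\gamma\ne1}u(u^2-3u+3)=g^3+n-1=(p+1)^3+4p-1=p\,(p^2+3p+7).\]
The factor $u=F/2$ lets us count over points instead of elements: each $\gamma$ with fixed points equals $z_x$ for exactly $F(\gamma)$ points $x$, so the left side is
\[\frac12\sum_x\big(u(z_x)^2-3u(z_x)+3\big)=p\sum_{i=1}^5(u_i^2-3u_i+3).\]
Dividing by $p$ and subtracting $5$ from both sides gives
\begin{equation}\label{eq:dioph}
\sum_{i=1}^5(u_i-1)(u_i-2)=(p+1)(p+2).
\end{equation}
The admissible values of a summand and the right side are as follows.
\[\begin{array}{c|ccccc}
p & 2 & 3 & 4 & 5 & 6\\ \hline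
u & 2 & 1,3 & 2,4 & 1,3,5 & 2,4,6\\
(u-1)(u-2) & 0 & 0,2 & 0,6 & 0,2,12 & 0,6,20\\
(p+1)(p+2) & 12 & 20 & 30 & 42 & 56
\end{array}\]
For $p=2$ and $p=3$ the left side is at most $0$ and $10$. For $p=5$, with at most three summands equal to $12$ the sum is at most $40$, and with four or more it is at least $48$. For $p=6$, with at most one summand equal to $20$ the sum is at most $44$, with exactly two it is $40$ plus a multiple of $6$, and with three or more it is at least $60$. For $p=4$, equality requires all $u_i=4$. Hence $g=5$, $n=16$, and every $z_x$ has $u=4$, that is, $h=1$.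

\emph{Step 5: the group.} By (F7), $G$ is generated by $c_1,\dots,c_5$, which are among the $z_x$. Let $c_i\ne c_j$ and let $m$ be the order of $c_ic_j$. By Lemma~\ref{lem:fixed}(iii), $X/\langle c_ic_j\rangle$ has genus at least $3$, so (F2) gives $8\ge m(2\cdot3-2)$ and $m=2$. Two involutions whose product has order $2$ commute. So $G$ is abelian of order $16$ and generated by involutions.
\end{proof}

\section{Families}\label{sec:families}

A bound on the number of branch points bounds the number of moduli. We recall the standard statement. Fix a finite group $G$ and $r\ge3$, and let $M_{0,r}$ be the variety of tuples $(b_4,\dots,b_r)$ of distinct points of $\mathbb{P}^1\setminus\{0,1,\infty\}$; it has dimension $r-3$. Consider Galois covers of $\mathbb{P}^1$ with group $G$, branched exactly over $0,1,\infty,b_4,\dots,b_r$. By (F7) such a cover is determined by the tuple $(c_1,\dots,c_r)\in G^r$, so there are finitely many for given branch points. As the branch points vary, these covers are parametrized by a variety $\mathcal{H}_{G,r}$, the Hurwitz space, which is finite over $M_{0,r}$,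 and on the components where the genus is $g$, the assignment of the covering curve is a morphism to $M_g$. Any three points of $\mathbb{P}^1$ can be moved to $0,1,\infty$. So the points $[X]\in M_g$ such that $X$ has a faithful action of $G$ with quotient $\mathbb{P}^1$ and exactly $r$ branch points form a constructible set $Z_{G,r}$ of dimension at most $r-3$.

\begin{proof}[Proof of Theorem~\ref{thm:families}]
(i) The first two claims are Lemma~\ref{lem:moments} and Proposition~\ref{prop:five}. If $r=5$, then $G\cong(\mathbb{Z}/2)^4$. Choose the coordinate on $X/G$ so that $\infty$ is not a branch point, and apply Proposition~\ref{prop:humbert}(iv).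

(ii) The first sentence is Proposition~\ref{prop:humbert}(i), (ii). Let $\mathcal{B}\subset\mathbb{C}^2$ be the set of $(a_4,a_5)$ such that $0,1,-1,a_4,a_5$ are distinct. It is the complement of finitely many lines, hence a smooth connected surface. With $(a_1,a_2,a_3)=(0,1,-1)$, the equations \eqref{eq:humbert} define $\mathcal{X}\subset\mathbb{P}^4\times\mathcal{B}$, and $\mathcal{X}\to\mathcal{B}$ is smooth and projective because the Jacobian matrix in the $x_i$ has rank $3$ at every point. We show that $\mathcal{B}\to M_5$ has finite fibers. Fix a curve $X$. An isomorphism $X_b\cong X$ carries $\Gamma$ to one of the finitely many subgroups $\Gamma'$ of $\mathrm{Aut}(X)$. By Proposition~\ref{prop:humbert}(iii) it induces an isomorphism $X/\Gamma'\cong\mathbb{P}^1$ that maps the branch set onto $\{0,1,-1,a_4,a_5\}$. Such an isomorphism is determined by the ordered triple of branch points sent to $0,1,-1$, so there are finitely many possibilities for $(a_4,a_5)$. Hence the image of $\mathcal{B}$ has dimension $2$. All Humbert curves lie in $Z_{\Gamma,5}$, so their locus in $M_5$ has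 dimension exactly $2$.

(iii) For $d\le2$ the family in (ii) has the required properties. Conversely, let $\mathcal{X}\to\mathcal{B}$ be a family as in (b), of genus $g$. By Proposition~\ref{prop:five} and (F4), each point $[X_b]$ lies in some $Z_{G,r}$ with $|G|\le84(g-1)$ and $3\le r\le5$. These are finitely many constructible sets of dimension at most $2$, so the image of $\mathcal{B}$ has dimension at most $2$, and $d\le2$.
\end{proof}

\begin{remark}
The sets $Z_{G,r}$ with $r\le4$ have dimension at most $1$. So in a family as in (b) with $2$-dimensional image, all fibers outside a locus whose image has dimension at most $1$ have $r=5$ and are Humbert curves; in particular $g=5$.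
\end{remark}

\section{The exterior cube}\label{sec:wedge}

Let $G=\mathrm{Aut}(X)$, $g\ge766$ and $(\Lambda^3V)^G=0$. The plan is that of Section~\ref{sec:genus}, but the exact identity \eqref{eq:third} is no longer available.

First, $V^G=0$. Indeed, $v\mapsto v\wedge\omega$ is a $G$-equivariant map $V\to\Lambda^3V$, and it is injective: a vector $v\ne0$ is the first vector $e_1$ of a symplectic basis $e_1,e_1',\dots,e_g,e_g'$, in which $\omega$ is a nonzero multiple of $\sum_ie_i\wedge e_i'$, and $\sum_{i\ge2}e_1\wedge e_i\wedge e_i'\ne0$ since $g\ge2$. So Lemma~\ref{lem:moments}(i) applies; in particular $A\ne\emptyset$ and $S_1\le2g+2n$.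

The characters of $\Lambda^2$ and $\Lambda^3$ of a representation with character $\psi$ are
\[\tfrac12\big(\psi(\gamma)^2-\psi(\gamma^2)\big),\qquad\tfrac16\big(\psi(\gamma)^3-3\psi(\gamma)\psi(\gamma^2)+2\psi(\gamma^3)\big).\]
Summing the second over $G$ for $\psi=\chi$ gives $0$, so
\begin{equation}\label{eq:error}
S_3\ge\sum_{\gamma\ne1}f(\gamma)^3=8g^3-R,\qquad R=\sum_{\gamma\in G}\big(3\chi(\gamma)\chi(\gamma^2)-2\chi(\gamma^3)\big).
\end{equation}
The factors $\chi(\gamma^2)$ and $\chi(\gamma^3)$ equal $2g$ when $\gamma^2=1$ or $\gamma^3=1$, so we bound them only by $|\chi|\le2g$. The error $R$ is then quadratic in $g$.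

\begin{proof}[Proof of Theorem~\ref{thm:wedge}]
\emph{Step 1: a central involution.} Since $\sum_\gamma|\chi(\gamma)|=2S_1$, we have $R\le6g\cdot2S_1+4gn$. By (F4), $n<84g$ and $S_1<170g$. Lemma~\ref{lem:cs} and \eqref{eq:error} give
\[4g(g-1)\mu\ge S_3-4gS_1\ge8g^3-16gS_1-4gn>8g^3-(2720+336)g^2=4g^2(2g-764).\]
The right side is positive, so $\mu>2g-764\ge g+2$; the hypothesis $g\ge766$ is chosen for this inequality. Corollary~\ref{cor:central} gives a central involution $z$ with $f(z)=\mu=2g-4h$. We must exclude $h\ge1$.

\emph{Step 2: $h\ge2$ is impossible.} Now $n<168h$. We need a bound for $R$ proportional to $gh$, and it comes from a cancellation between $1$ and $z$. These two elements contribute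
\[(12g^2-4g)+(-6g\mu+2\mu)=(6g-2)(2g-\mu)=4h(6g-2)\le24gh\]
to $R$. For the others, $\sum_{\gamma\ne1,z}|\chi(\gamma)|=2S_1-2g-\mu=2S_1-4g+4h\le4n+4h$, so they contribute at most $6g(4n+4h)+4gn$. Altogether $R\le48gh+28gn\le(48+4704)gh=4752gh$. By \eqref{eq:error} and Lemma~\ref{lem:cs},
\[8g^3-4752gh\le S_3\le4g^2(2g-4h)+4g(2g+2n)\le8g^3-16g^2h+8g^2+1344gh .\]
Dividing by $g$ and using $h\ge2$, we get $16gh\le8g+6096h\le4gh+6096h$. So $g\le508$, a contradiction.

\emph{Step 3: $h=1$ is impossible.} We are in the bielliptic setting. The available bound $n=2|Q|\le12|T|\le24(g-1)$ is linear in $g$, so the term $28gn$ of Step 2 overwhelms the gain $16g^2$. We compute more exactly. Put $p=g-1$ and let $V=V^+\oplus V^-$ be the eigenspaces of $z$, with characters $\chi^\pm$. They are $G$-stable since $z$ is central, $V^+=H^1(E)$ has dimension $2$, and $V^-$ has dimension $2p$. The part of $\Lambda^3V$ fixed by $z$ is $\Lambda^3V^+\oplus(V^+\otimes\Lambda^2V^-)$, and $\Lambda^3V^+=0$. So it suffices to show that $V^+\otimes\Lambda^2V^-$ has nonzero invariants. We have $\chi^\pm(\gamma z)=\pm\chi^\pm(\gamma)$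 and $(\gamma z)^2=\gamma^2$, so $\gamma$ and $\gamma z$ have the same character value on this space, and
\[n\dim(V^+\otimes\Lambda^2V^-)^G=\sum_{q\in Q}\tau(q),\qquad\tau(q)=\chi^+(\gamma)\big(\chi^-(\gamma)^2-\chi^-(\gamma^2)\big),\]
where $\gamma$ is either lift of $q$. The main term is $\tau(1)=2(4p^2-2p)=8p^2-4p$. For $q\ne1$, (F3) on $E$ and on $X$ gives $\chi^+(\gamma)=2-F_E(q)$ and $\chi^-(\gamma)=\chi(\gamma)-\chi^+(\gamma)=F_E(q)-F(\gamma)$. Since $0\le F(\gamma)\le2F_E(q)$ by Lemma~\ref{lem:biell}(ii),
\begin{equation}\label{eq:minus}
|\chi^-(\gamma)|\le F_E(q)\qquad\text{for every lift }\gamma\text{ of }q\ne1 .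
\end{equation}
So $\tau(q)$ is bounded by a constant unless $q^2=1$, in which case $\gamma^2\in\{1,z\}$ and $\chi^-(\gamma^2)=\pm2p$. We go through the order $e$ of the linear part, using (F6) and $|T|\le2p$ from Lemma~\ref{lem:biell}(i).

\begin{itemize}
\item $e=1$, $q\ne1$. Here $\chi^+(\gamma)=2$ and $\chi^-(\gamma)=0$, so $\tau(q)=-2\chi^-(\gamma^2)$. If $q^2\ne1$, then $\gamma^2$ lifts a nontrivial translation, and $\tau(q)=0$ by \eqref{eq:minus}. At most three translations have order $2$, and for them $\tau(q)\ge-4p$. Total: at least $-12p$.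
\item $e=2$. Here $q^2=1$, $F_E(q)=4$, and $\tau(q)=-2\chi^-(\gamma)^2+2\chi^-(\gamma^2)$. If $\gamma^2=1$, then $\tau(q)\ge-32+4p\ge0$. If $\gamma^2=z$, then by Lemma~\ref{lem:biell}(ii) all four fixed points of $q$ lie in $B$ and $F(\gamma)=F_E(q)$, so $\chi^-(\gamma)=0$ and $\tau(q)=2\chi^-(z)=-4p$. The bound $|T|\le2p$ on the number of such $q$ would cancel the main term, so we need a better one. A map $y\mapsto-y+\beta$ that fixes $y_0$ has $\beta=2y_0$, so distinct such $q$ have disjoint fixed point sets. These are $4$-element subsets of $B$, and $|B|=2p$, so there are at most $p/2$ of them. Total: at least $-2p^2$.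
\item $e=3$. Here $\chi^+(\gamma)=-1$, and both $q$ and $q^2$ have three fixed points, so $\tau(q)=-\chi^-(\gamma)^2+\chi^-(\gamma^2)\ge-9-3$. There are at most $2|T|\le4p$ such $q$. Total: at least $-48p$.
\item $e=4$. Here $\chi^+(\gamma)=0$ and $\tau(q)=0$.
\item $e=6$. Here $\chi^+(\gamma)=1$, and $q^2$ has linear part of order $3$, so $\tau(q)\ge-\chi^-(\gamma^2)\ge-3$. There are at most $4p$ such $q$. Total: at least $-12p$.
\end{itemize}
Adding up,
\[\sum_{q\in Q}\tau(q)\ge8p^2-4p-12p-2p^2-48p-12p=6p^2-76p>0 ,\]
which contradicts $(\Lambda^3V)^G=0$. Hence $h=0$, and $X$ is hyperelliptic by (F5).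
\end{proof}

\begin{thebibliography}{9}

\bibitem{Macbeath}
Macbeath, 1965.

\bibitem{QZ}
Congling Qiu and Wei Zhang, \emph{Vanishing results in Chow groups for the modified diagonal cycles}, arXiv:2209.09736 (2022).

\end{thebibliography}
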